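# Coding all hyperbolic measures of a surface diffeomorphism, continuously and injectively

## 1. Stations: finite windows that certify a set of symbols

We begin with a combinatorial object. Its dynamical purpose comes in Section 2.

**Definition (Markov shift).** Let $G$ be a countable oriented graph with vertex set $V$. Its Markov shift is
$$\Sigma=\{x\in V^{\mathbb Z}: x_n\to x_{n+1}\text{ is an edge of }G\text{ for all }n\in\mathbb Z\}$$
with the left shift $\sigma$ and the distance $d(x,y)=\exp(-\min\{|n|:x_n\neq y_n\})$. The graph need not be connected or irreducible, and $\Sigma$ may be empty. We write $\Sigma^\#$ for the set of $x\in\Sigma$ such that some vertex occurs infinitely often in $(x_i)_{i\ge0}$ and some vertex occurs infinitely often in $(x_i)_{i\le0}$.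

If $V$ is finite, then $\Sigma^\#=\Sigma$. If $V=\mathbb Z$ with edges $n\to n+1$, then $\Sigma$ is a single infinite orbit and $\Sigma^\#=\emptyset$. By Poincaré recurrence every shift-invariant probability measure on $\Sigma$ is carried by $\Sigma^\#$.

**Standing data for this section and for Section 3.** We are given a homeomorphism $f$ of a compact metric space $M$ (later, the surface), a continuous map $\pi:\Sigma^\#\to M$ with $\pi\sigma=f\pi$, and a reflexive symmetric relation $\sim$ on $V$ such that

* $\{v':v'\sim v\}$ is finite for every $v\in V$ (the relation is *locally finite*);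
* for $x,x'\in\Sigma^\#$: $\ \pi(x)=\pi(x')\iff x_i\sim x_i'$ for all $i\in\mathbb Z$.

We call $\sim$ a Bowen relation for $\pi$; it need not be transitive. Put $Z=\pi(\Sigma^\#)$. A *code* of $z\in Z$ is an $x\in\Sigma^\#$ with $\pi(x)=z$. Any two codes of the same point are related at every time. Hence
$$P_i(z)=\{x_i: x\text{ a code of }z\}$$
is finite and nonempty, and $P_i(fz)=P_{i+1}(z)$.

**Definition (station).** Let $\mathbf P=(\mathbf P_t)_{|t|\le N}$ be finite nonempty sets of vertices. Put
$$\mathrm{Rel}(\mathbf P)=\{w\in V:\ \exists\text{ a path }(b_t)_{|t|\le N}\text{ of }G,\ b_0=w,\ b_t\sim v\ \text{ for all }v\in\mathbf P_t\text{ and }|t|\le N\}.$$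
$\mathbf P$ is a *station* of radius $N\ge 0$ if $\mathrm{Rel}(\mathbf P)=\mathbf P_0$. For $z\in Z$ let
$$\mathrm{Cut}_{\mathbf P}(z)=\{i\in\mathbb Z: P_{i+t}(z)=\mathbf P_t\ \text{ for all }|t|\le N\}.$$

In words: a station is a finite window of vertex sets such that any path compatible with the whole window must, at its center, pass through the central set. There are countably many stations, and $\mathrm{Cut}_{\mathbf P}(fz)=\mathrm{Cut}_{\mathbf P}(z)-1$.

**Example (even shift).** Let $V=\{e,g,h\}$ with edges $e\to e$, $e\to g$, $g\to h$, $h\to g$, $h\to e$. Let $M=\{0,1\}^{\mathbb Z}$, let $f$ be the shift, and let $\pi$ replace $e$ by $1$ and $g,h$ by $0$. The relation "same label" ($g\sim h$, and every vertex is related to itself) satisfies the standing assumptions. The image $Z$ is the set of sequences in which the number of $0$'s between two successive $1$'s is even. If $z\in Z$ contains a $1$, its code is unique: after an $e$ one reads $ghgh\dots$ until the next $e$, and before an $e$ one reads $\dots ghgh$ back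 to the previous $e$. The point $0^\infty$ has exactly two codes, the two alternating sequences in $g,h$. So $P_i(0^\infty)=\{g,h\}$, while all $P_i(z)$ are singletons for $z\ne0^\infty$.

The stations of radius $0$ are exactly $(\{e\})$ and $(\{g,h\})$. Indeed $\mathrm{Rel}(\{g\})=\mathrm{Rel}(\{h\})=\{g,h\}$, and no vertex is related both to $e$ and to $g$ or $h$. Now let $z$ have a $1$ at the nearest distance $k\ge1$ from time $i$. A window around $i$ of radius $N<k$ sees only singletons $\{g\},\{h\}$ in alternation, both alternating paths are compatible with it, and so $\mathrm{Rel}=\{g,h\}\ne P_i(z)$. As soon as $N\ge k$, the window contains $\{e\}$, the path is forced there, and $\mathrm{Rel}=P_i(z)$. So a window with center $i$ is a station exactly from radius $k$ on.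

What stations are for: in Section 3 we cut every $z$ at the visits of one well-chosen station, and the pieces between cuts will be the loops of a new Markov shift which codes $Z$ injectively, up to sets that no invariant measure sees.

## 2. Coding all hyperbolic measures at once

All measures are ergodic, invariant, Borel probability measures. Let $f$ be a diffeomorphism with Hölder-continuous differential of a compact boundaryless $C^\infty$ surface $M$.

**Definition (hyperbolic measures).** A measure is *hyperbolic* if it has no zero Lyapunov exponent and has both a positive and a negative exponent. For $\chi>0$ it is *$\chi$-hyperbolic* if moreover it has no exponent in $[-\chi,\chi]$.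

**Definition (coding).** A *coding* of $f$ by a Markov shift $(X,S)$ is a map $\pi:X\to M$ with $\pi S=f\pi$. It is *finite-to-one* if all fibers are finite and *injective* if all fibers have at most one point. It codes a subset carrying a family of measures if $\mu(\pi(X))=1$ for every $\mu$ in the family. Continuity is ordinary pointwise continuity for $d$ on $X$ and the Riemannian distance on $M$.

Question 3 of Jerome Buzzi, "The degree of Bowen factors and injective codings of diffeomorphisms", arXiv:1807.04017 (2018), asks: *given a surface diffeomorphism, can one get a continuous finite-to-one coding by a Markov shift of a subset carrying all hyperbolic measures? Can it be done injectively?* The background quoted with it is: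

* (a) (Sarig; Buzzi) For $0<\chi'<\chi$ there is an injective Hölder-continuous coding whose image has full measure for every $\chi$-hyperbolic measure, and every periodic point in the image defines a $\chi'$-hyperbolic measure.
* (b) (Boyle–Buzzi) Applying (a) with $\chi\downarrow0$ and fusing the codings by a Borel construction gives a Borel but not continuous coding carrying all aperiodic hyperbolic measures; it discards the periodic orbits.
* (c) (Buzzi) The surface diffeomorphisms with a Hölder-continuous coding of all their aperiodic hyperbolic measures are characterized; some diffeomorphisms admit none.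

We shall prove that the answer is yes to both parts.

**Theorem 1.** Let $f$ be a diffeomorphism with Hölder-continuous differential of a compact boundaryless surface $M$. There are a Markov shift $(X,S)$ and a continuous injective $\hat\pi:X\to M$ with $\hat\pi\circ S=f\circ\hat\pi$ such that, for every ergodic invariant probability $\mu$ of $f$: $\mu(\hat\pi(X))=1$ if $\mu$ is hyperbolic, and $\mu(\hat\pi(X))=0$ otherwise.

Consequently $\nu\mapsto\hat\pi_*\nu$ is an entropy-preserving bijection from the ergodic measures of $(X,S)$ onto the hyperbolic measures of $f$, and $\hat\pi$ induces a period-preserving bijection from periodic orbits of $X$ onto hyperbolic periodic orbits of $f$. $X$ can be taken to be a disjoint union of countably many loop graphs (loops at a base, freely concatenated).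

By (c), "continuous" cannot be replaced by "Hölder-continuous" in general, since a Hölder coding of all hyperbolic measures would in particular code the aperiodic ones. The proof uses neither (a) nor (b). It uses the theorems of Oseledets, Birkhoff, Poincaré, Tychonoff (fixed points) and Lusin–Souslin, and the universal measurability of analytic sets.

**Two easy cases.** If $f$ is the identity, there is no hyperbolic measure and $X=\emptyset$ works. Next, suppose we only want the hyperbolic periodic orbits. If $q$ is such a point of period $n$, then $1$ is not an eigenvalue of $D_qf^n$, so $q$ is isolated in the fixed-point set of $f^n$; hence there are countably many of them. Take one cycle graph of length $n$ for each such orbit of period $n$. In the resulting $X$ a point is determined by its vertex at time $0$, so $X$ is discrete and every map on it is continuous; the obvious coding is injective. The periodic measures alone, then, cause no trouble. The difficulty is to treat everything without overlaps.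

**The first thing to try.** Take $\chi_n\downarrow0$, codings $\pi_n:X_n\to M$ from (a) for $\chi_n$, and the disjoint union of the $X_n$. This is again a Markov shift, the union of the $\pi_n$ is continuous, and its image carries every hyperbolic measure. But a $\chi_1$-hyperbolic measure is $\chi_n$-hyperbolic for every $n$, so almost every point of it has a preimage in *every* $X_n$. The fibers are infinite. One would like to remove from $X_{n+1}$ the points already coded by $X_1,\dots,X_n$, but they form merely a Borel invariant set, and nothing makes what is left the path space of a graph.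

So we need one coding that treats all rates of hyperbolicity simultaneously and has controlled fibers, followed by a device that makes the fibers trivial. The second part is purely combinatorial, and we do it first, with stations.

## 3. Cutting at stations

**Proposition 2.** Let $\Sigma$ be the Markov shift of a graph on a countable set $V$. Let $\sim$ be a reflexive symmetric relation on $V$ with $\{v':v'\sim v\}$ finite for every $v$. Let $\pi:\Sigma^\#\to M$ be continuous with $\pi\sigma=f\pi$, $f$ a homeomorphism, and $\pi(x)=\pi(x')\iff x_i\sim x_i'\ \forall i$ for $x,x'\in\Sigma^\#$. Put $Z=\pi(\Sigma^\#)$. Then there are a Markov shift $X$ and a continuous injective $\hat\pi:X\to M$ with $\hat\pi S=f\hat\pi$, $\hat\pi(X)\subset Z$, and $\mu(\hat\pi(X))=1$ for every ergodic $\mu$ with $\mu(Z)=1$.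

**Two attempts that stop.** *Select one code for each point, equivariantly.* In the even shift, $0^\infty$ is fixed but its two codes are exchanged by $\sigma$; a code selected equivariantly would have to be fixed by $\sigma$. No such selection exists. *Record the whole set of codes:* map $z$ to the sequence $(P_i(z))_{i}$ of finite sets. This is equivariant, and it is injective: if $P_i(z)=P_i(z')$ for all $i$, and $x,x'$ are codes of $z,z'$, then $x_i\in P_i(z)=P_i(z')$ gives $x_i\sim x_i'$ for all $i$, so $z=z'$. But the sequences obtained do not form a Markov shift. In the even shift take the points with $1$'s exactly at times $-k$ and $k+1$ ($2k$ zeros between them), with $k\to\infty$ through even integers. Their sequences converge to an alternating sequence of singletons $\{g\},\{h\}$. This limit is not of the form $(P_i(z'))_i$, since $z'$ would be $0^\infty$, whose sets are $\{g,h\}$. The set of sequences is not closed, so it is not a Markov shift. The trouble is exact: whether $P_i(z)$ is $\{g\}$ is decided arbitrarily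 far away. A station is a place where it is decided within a known finite window.

*Proof of Proposition 2.* For $i<j$ put $\beta_{ij}(z)=\{(x_i,\dots,x_j):x\text{ a code of }z\}$. This is a finite set of paths, with set of initial vertices $P_i(z)$ and set of terminal vertices $P_j(z)$.

**Step 1: being related to a code is enough to be a code.** This step lets us recognize codes. *If $x\in\Sigma^\#$, $x'\in\Sigma$ and $x_i'\sim x_i$ for all $i$, then $x'\in\Sigma^\#$ and $x'$ is a code of $\pi(x)$.* At the infinitely many times $i\ge 0$ at which $x_i$ equals a fixed vertex $v$, $x_i'$ lies in the finite set of vertices related to $v$, so some vertex occurs infinitely often in $(x'_i)_{i\ge0}$; the same for $i\le0$. So $x'\in\Sigma^\#$, and $\pi(x')=\pi(x)$.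

**Step 2: every time is certified by some station.** This step shows that there are enough stations. *For all $z\in Z$ and $i\in\mathbb Z$ there is a station $\mathbf P$ with $i\in\mathrm{Cut}_{\mathbf P}(z)$.* Let $R_N=\mathrm{Rel}\big((P_{i+t}(z))_{|t|\le N}\big)$. The sets $R_N$ are finite, decrease with $N$ (restrict the path), and contain $P_i(z)$, because codes of $z$ are pairwise related. Let $w\in\bigcap_NR_N$. For every $N$ there is a path of radius $N$ centered at $w$ whose vertex at each time $t$ is related to all elements of $P_{i+t}(z)$, and only finitely many vertices are admissible at each time. By König's lemma there is a bi-infinite path which is at $w$ at time $i$ and is related at every time to a given code of $z$. By Step 1 it is a code of $z$, so $w\in P_i(z)$. Thus $\bigcap_NR_N=P_i(z)$; as the sets are finite and decreasing, $R_N=P_i(z)$ for large $N$, and then $(P_{i+t}(z))_{|t|\le N}$ is a station.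

**Step 3: an order on stations.** A point may visit many stations; to code it once we must select one. Well-order the stations lexicographically by (radius, position in an enumeration of the stations of that radius); write $\prec$. If $\mathbf Q\prec\mathbf P$, the radius of $\mathbf Q$ is at most that of $\mathbf P$. Let
$$Z_{\mathbf P}=\{z\in Z:\mathrm{Cut}_{\mathbf Q}(z)=\emptyset\text{ for all }\mathbf Q\prec\mathbf P\},$$
an $f$-invariant set, and let $\mathcal B_{\mathbf P}$ be the set of all $\beta_{ij}(z)$, considered up to translation of time, with $z\in Z_{\mathbf P}$ and $i<j$ *consecutive* elements of $\mathrm{Cut}_{\mathbf P}(z)$. It is countable, its elements being finite sets of finite words. The *length* of $\beta_{ij}(z)$ is $j-i$.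

**Step 4: blocks concatenate freely.** We now show that arbitrary concatenations of blocks of one station define a point of $Z$. Fix $\mathbf P$ of radius $N$. Let $(t_m)_{m\in\mathbb Z}$ be a strictly increasing sequence of integers and $\beta_m\in\mathcal B_{\mathbf P}$ a block of length $t_{m+1}-t_m$. Replacing points by iterates, write $\beta_m=\beta_{t_mt_{m+1}}(z^{(m)})$ with $z^{(m)}\in Z_{\mathbf P}$ and $t_m,t_{m+1}$ consecutive in $\mathrm{Cut}_{\mathbf P}(z^{(m)})$. A *composite path* is a path $x$ with $x_{[t_m,t_{m+1}]}\in\beta_m$ for all $m$.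

The initial and the terminal vertex set of each $\beta_m$ is $\mathbf P_0$. So every element of $\beta_m$ extends to a composite path, and so does every path that is a concatenation of elements of finitely many successive $\beta_m$. Composite paths lie in $\Sigma^\#$, as they are in the finite set $\mathbf P_0$ at every $t_m$. Two composite paths are related at every time, since on $[t_m,t_{m+1}]$ both are restrictions of codes of $z^{(m)}$. So all composite paths are codes of one point $z^*\in Z$. For $i\in[t_m,t_{m+1}]$ let $S_i=P_i(z^{(m)})$, the set of vertices at time $i$ of the paths in $\beta_m$; at $i=t_m$ both definitions give $\mathbf P_0$. Every $v\in S_i$ lies on some composite path at time $i$.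

**Step 5: the window reappears around each $t_m$.** We need the full window of the station in the concatenation, though blocks may be shorter than $N$. *Claim: $S_{t_m+t}=\mathbf P_t$ for all $m$ and $|t|\le N$.* For $t\ge0$ use induction on $t$, for all $m$ simultaneously; $t=0$ is clear. If $t_m+t\le t_{m+1}$, then $S_{t_m+t}=P_{t_m+t}(z^{(m)})=\mathbf P_t$ because $t_m\in\mathrm{Cut}_{\mathbf P}(z^{(m)})$. Otherwise $t_m+t=t_{m+1}+t'$ with $0<t'<t$. Then $S_{t_{m+1}+t'}=\mathbf P_{t'}$ by induction, and
$$\mathbf P_t=P_{t_m+t}(z^{(m)})=P_{t_{m+1}+t'}(z^{(m)})=\mathbf P_{t'},$$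
because both $t_m$ and $t_{m+1}$ belong to $\mathrm{Cut}_{\mathbf P}(z^{(m)})$. The case $t<0$ is symmetric.

**Step 6: the codes of $z^*$ are exactly the composite paths.** This is where the station property is used. Let $x'$ be a code of $z^*$. It is related at all times to all composite paths, as they code the same point. By Step 5, for $|t|\le N$ each $v\in\mathbf P_t$ lies on a composite path at time $t_m+t$, so $x'_{t_m+t}\sim v$. Hence $x'_{t_m}\in\mathrm{Rel}(\mathbf P)=\mathbf P_0$ for all $m$. It remains to see that $\omega=x'_{[t_m,t_{m+1}]}$ is in $\beta_m$. Since $P_{t_m}(z^{(m)})=P_{t_{m+1}}(z^{(m)})=\mathbf P_0$, there are codes $y^\pm$ of $z^{(m)}$ with $y^-_{t_m}=x'_{t_m}$ and $y^+_{t_{m+1}}=x'_{t_{m+1}}$. Let $y$ be the path that follows $y^-$ up to $t_m$, then $\omega$, then $y^+$ from $t_{m+1}$ on. Let $\hat y$ be any code of $z^{(m)}$. Then $y_i\sim\hat y_i$ at all times: outside $[t_m,t_{m+1}]$ because $y^\pm$ and $\hat y$ code the same point; inside because $\hat y_{[t_m,t_{m+1}]}\in\beta_m$ extends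 to a composite path, to which $x'$ is related. By Step 1, $y$ is a code of $z^{(m)}$, so $\omega\in\beta_m$.

**Step 7: the cuts of $z^*$ are the $t_m$.** This makes the concatenation readable from $z^*$. By Step 6, $\beta_{t_mt_{m+1}}(z^*)=\beta_m$ and $P_i(z^*)=S_i$. With Step 5, $P_i(z^*)=P_i(z^{(m)})$ for $t_m-N\le i\le t_{m+1}+N$: inside $[t_m,t_{m+1}]$ this is the definition of $S_i$, and in the two margins both sides are the corresponding sets $\mathbf P_t$. So if $\mathbf Q$ is a station of radius $\le N$ and $i\in[t_m,t_{m+1}]$, then $i\in\mathrm{Cut}_{\mathbf Q}(z^*)\iff i\in\mathrm{Cut}_{\mathbf Q}(z^{(m)})$. Since $t_m,t_{m+1}$ are consecutive in $\mathrm{Cut}_{\mathbf P}(z^{(m)})$ and $z^{(m)}\in Z_{\mathbf P}$,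
$$\mathrm{Cut}_{\mathbf P}(z^*)=\{t_m:m\in\mathbb Z\},\qquad \mathrm{Cut}_{\mathbf Q}(z^*)=\emptyset\ \text{ for all }\mathbf Q\prec\mathbf P.\tag{1}$$

**Step 8: definition of $X$ and $\hat\pi$.** We turn free concatenation into a graph. The vertices are the triples $(\mathbf P,\beta,\tau)$ with $\mathbf P$ a station, $\beta\in\mathcal B_{\mathbf P}$ of length $n$, $0\le\tau<n$. The edges are $(\mathbf P,\beta,\tau)\to(\mathbf P,\beta,\tau+1)$ for $\tau+1<n$, and $(\mathbf P,\beta,n-1)\to(\mathbf P,\beta',0)$ for all $\beta'\in\mathcal B_{\mathbf P}$. For a fixed $\mathbf P$ this is a loop graph presented by its edges: at one base vertex, attach one loop of length $n$ for each $\beta\in\mathcal B_{\mathbf P}$ of length $n$; the triple $(\mathbf P,\beta,\tau)$ is the edge number $\tau$ of the loop $\beta$, and loops are freely concatenated. So $X$ is a disjoint union of countably many loop graphs. A bi-infinite path is exactly a choice of $\mathbf P,(t_m),(\beta_m)$ as in Step 4, up to indexing of $m$; the $t_m$ are the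 times with $\tau=0$. Let $\hat\pi$ map it to $z^*$. Then $\hat\pi S=f\hat\pi$ and $\hat\pi(X)\subset Z$.

**Step 9: continuity.** We reduce it to the continuity of $\pi$. Let $y^{(n)}\to y$ in $X$ and let $x$ be a composite path for $y$. For every $k$, if $n$ is large, $y^{(n)}$ has the same station as $y$ and the same blocks at the same times on some interval $[t_{m_-},t_{m_+}]\supset[-k,k]$, and by Step 4 there is a composite path for $y^{(n)}$ agreeing with $x$ on this interval. So there are composite paths $x^{(n)}$ for $y^{(n)}$ with $x^{(n)}\to x$ in $\Sigma^\#$, and $\hat\pi(y^{(n)})=\pi(x^{(n)})\to\pi(x)=\hat\pi(y)$.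

**Step 10: injectivity.** Here (1) is used. Let $\hat\pi(y)=\hat\pi(y')=z$, with stations $\mathbf P,\mathbf P'$. If $\mathbf P\prec\mathbf P'$, (1) for $y'$ gives $\mathrm{Cut}_{\mathbf P}(z)=\emptyset$, contradicting (1) for $y$. By symmetry $\mathbf P=\mathbf P'$. By (1) the times $t_m$ are the elements of $\mathrm{Cut}_{\mathbf P}(z)$ for both, and by Step 7 the blocks are $\beta_{t_mt_{m+1}}(z)$ for both. Hence $y=y'$.

**Step 11: full measure.** We check that nothing visible to measures was lost. $\Sigma$ is Polish and $\Sigma^\#$ is Borel in it, so the sets $\{z\in Z:v\in P_t(z)\}=\pi(\{x\in\Sigma^\#:x_t=v\})$ and $Z$ are analytic. The sets $\{z\in Z:0\in\mathrm{Cut}_{\mathbf P}(z)\}$ are countable Boolean combinations of these, hence universally measurable. Let $\mu$ be ergodic with $\mu(Z)=1$. By Step 2 and countability some station satisfies $\mu\{0\in\mathrm{Cut}_{\mathbf P}\}>0$; let $\mathbf P$ be the $\prec$-least one. For each of the countably many $\mathbf Q\prec\mathbf P$ and each $i$, $\mu\{i\in\mathrm{Cut}_{\mathbf Q}\}=\mu\{0\in\mathrm{Cut}_{\mathbf Q}\}=0$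 by invariance. So a.e. $z$ lies in $Z_{\mathbf P}$. Also $\mathrm{Cut}_{\mathbf P}(z)=\{i:0\in\mathrm{Cut}_{\mathbf P}(f^iz)\}$ is a.e. unbounded in both directions, by ergodicity and Poincaré recurrence; enumerate it increasingly as $(t_m)_{m\in\mathbb Z}$. Then $\beta_{t_mt_{m+1}}(z)\in\mathcal B_{\mathbf P}$ and every code of $z$ is a composite path for these blocks, so $z\in\hat\pi(X)$. Finally $\hat\pi(X)$ is Borel, as the injective continuous image of a Polish space (Lusin–Souslin), and $\mu(\hat\pi(X))=1$. This proves Proposition 2.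

**Check on the even shift.** Order $(\{e\})$ before $(\{g,h\})$. The blocks of the first station are the singletons $\{e(gh)^ke\}$, $k\ge0$, of length $2k+1$. Points of $Z_{(\{g,h\})}$ have no $1$, so only $0^\infty$ remains; its cuts are all integers and its only block is $\{gh,hg\}$, of length $1$. Every point of $Z$ is cut by one of these two, so later stations contribute nothing. Thus $X$ is a loop graph with one loop of each odd length, together with one fixed point. The image consists of $0^\infty$ and of the points with infinitely many $1$'s in both directions. The fixed point $0^\infty$, which had a code orbit of period $2$, is now coded by a fixed point. The points lost (such as those with exactly one $1$) are seen by no invariant probability measure.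

It remains to build, for our surface diffeomorphism, data $(\Sigma,\pi,\sim)$ as in Proposition 2 such that $Z$ has full measure for the hyperbolic measures and measure zero for the others.

## 4. Lyapunov norms without a rate

To treat all rates at once, we use Lyapunov norms in which no $\chi$ appears.

**Definition (splitting point).** For $z\in M$ let
$$E^s(z)=\Big\{\zeta\in T_zM:\sum_{k\ge0}|Df^k\zeta|^2<\infty\Big\},\qquad E^u(z)=\Big\{\zeta\in T_zM:\sum_{k\ge0}|Df^{-k}\zeta|^2<\infty\Big\}.$$
These are linear subspaces, equivariant under $Df$. We call $z$ a *splitting point* if they are distinct lines; the set of splitting points is invariant. With unit vectors $e^s(z),e^u(z)$ in them (defined up to sign) put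
$$s(z)^2=\sum_{k\ge0}|Df^ke^s|^2,\quad u(z)^2=\sum_{k\ge0}|Df^{-k}e^u|^2,\quad C_z:\mathbb R^2\to T_zM,\ \ C_ze_1=\frac{e^s}{s(z)},\ C_ze_2=\frac{e^u}{u(z)}.$$

Fix a constant $\Lambda$, to be chosen large in Section 5, and put
$$\ell(z)=\Lambda/\mathrm{area}(C_ze_1,C_ze_2),\qquad Q(z)=\ell(z)^{-100},$$
where the area is the Riemannian area of the parallelogram. Since this area is at most $1/(s(z)u(z))\le1$, we have $\ell(z)\ge\Lambda$.

**Example.** Let $z$ be a hyperbolic fixed point with eigenvalues $|\lambda|<1<|\nu|$. Then $s(z)^2=\sum\lambda^{2k}=1/(1-\lambda^2)$ and $u(z)^2=1/(1-\nu^{-2})$. In the basis $C_z$ the differential is $\mathrm{diag}(\lambda,\nu)$, and $|\lambda|=(1-s^{-2})^{1/2}$, $|\nu|=(1-u^{-2})^{-1/2}$: the rates can be read off from $s$ and $u$. This holds in general.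

**The rate belongs to the point.** Let $z$ be a splitting point. Removing the term $k=0$ from the series,
$$s(z)^2=1+|Df\,e^s(z)|^2s(fz)^2,\qquad u(fz)^2=1+|Df^{-1}e^u(fz)|^2u(z)^2.\tag{2}$$
As $Df$ maps $E^s(z)$, $E^u(z)$ to $E^s(fz)$, $E^u(fz)$, we have $C_{fz}^{-1}Df\,C_z=\mathrm{diag}(A,B)$ with $|A|=|Df\,e^s(z)|\,s(fz)/s(z)$, $|B|=|Df\,e^u(z)|\,u(fz)/u(z)$, and $|Df\,e^u(z)|=|Df^{-1}e^u(fz)|^{-1}$. With (2),
$$|A|^2=1-s(z)^{-2},\qquad |B|^{-2}=1-u(fz)^{-2}.\tag{3}$$
Let $L_0\ge1$ bound the Riemannian operator norms of $Df$ and $Df^{-1}$. The terms $k=1$ of the series give $s(z)^2,u(z)^2\ge1+L_0^{-2}$. So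
$$(1+L_0^2)^{-1}\le|A|^2<1<|B|^2\le1+L_0^2,\qquad \frac{\ell(fz)}{\ell(z)}=\frac{|AB|}{|\det Df|}\in[K_0^{-1},K_0],\quad K_0=L_0^2(1+L_0^2)^{1/2};\tag{4}$$
the second formula compares areas: $\mathrm{area}(C_{fz})\,|AB|=|\det Df|\,\mathrm{area}(C_z)$, and $|\det Df|\in[L_0^{-2},L_0^2]$. In particular $\log s,\log u,\log\ell$ have bounded increments along the orbit.

**Window sizes.** Write $z_k=f^kz$. For a splitting point $z$ put
$$p(z)=\inf_{k\ge0}Q(z_k)e^{\sum_{0\le j<k}\ell(z_j)^{-3}},\quad r(z)=\inf_{k\ge0}Q(z_{-k})e^{\sum_{-k\le j<0}\ell(z_j)^{-3}},\quad\eta(z)=\min(p(z),r(z)).\tag{5}$$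
Taking $k=0$ gives $p,r\le Q$. Separating the term $k=0$ gives
$$p(z)=\min\{Q(z),e^{\ell(z)^{-3}}p(fz)\},\qquad r(fz)=\min\{Q(fz),e^{\ell(z)^{-3}}r(z)\}.\tag{6}$$
For the fixed point of the example, $\ell$ is constant and $p=r=Q$. In general $\eta(z)$ is a slowly varying lower bound for $Q$. By (3) and $s,u\le\ell/\Lambda$, the hyperbolicity at $z$ is at least of size $\ell^{-2}$ in the exponent, while $\eta$ will be allowed to vary only by factors $e^{\pm2\ell^{-3}}$, which is slower because $\ell\ge\Lambda$ is large. That comparison replaces the usual fixed $\chi$.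

## 5. A countable graph of charts

**Atlas.** $Df$ is $\theta$-Hölder, $0<\theta\le1$. All norms on $\mathbb R^2$ are sup norms, and $B_\rho=\{|\xi|\le\rho\}$. Take finitely many smooth charts $\kappa_a:U_a\to\mathbb R^2$ and compact $K_a\subset\kappa_a(U_a)$ with $\bigcup_a\kappa_a^{-1}(K_a)=M$. Let $K_a^\rho$ be the closed $\rho$-neighborhood of $K_a$, and fix $\varrho>0$ with $K_a^\varrho\subset\kappa_a(U_a)$ for all $a$. Write $|\cdot|_y$ for the Riemannian norm read in the chart at $y\in K_a^\varrho$, and $f_{aa'}=\kappa_{a'}f\kappa_a^{-1}$. By compactness there are $L\ge2$ and $\varrho_1\in(0,\varrho/4)$ such that: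

* if $y\in K_a^{\varrho/4}$ and $f(\kappa_a^{-1}y)\in\kappa_{a'}^{-1}(K_{a'}^{\varrho/2})$, then $f_{aa'}$ is defined on $B(y,\varrho_1)$ with values in $K_{a'}^\varrho$; there $\|(Df_{aa'})^{\pm1}\|\le L$ and $Df_{aa'}$ is $\theta$-Hölder with constant $L$;
* $L^{-1}|\zeta|\le|\zeta|_y\le L|\zeta|$ and $\big||\zeta|_y-|\zeta|_{y'}\big|\le L|y-y'||\zeta|$ for $y,y'\in K_a^\varrho$; the Riemannian area density in the chart lies in $[L^{-1},L]$ and is $L$-Lipschitz on $K_a^\varrho$;
* $\operatorname{diam}\kappa_a^{-1}(B(y,\rho))\le2L\rho$ for $y\in K_a^{\varrho/2}$, $\rho\le\varrho_1$; and if $y\in K_a^{\varrho/2}$ and $\operatorname{dist}(\kappa_a^{-1}y,q)\le\varrho_1$, then $q\in\kappa_a^{-1}(K_a^\varrho)$ and $|\kappa_a(q)-y|\le L\operatorname{dist}(\kappa_a^{-1}y,q)$.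

**Constants.** Put $K=2K_0$ and fix an integer $b\ge200/\theta$, so $b\ge200$. The letter $c_0$ denotes various constants $\ge1$ depending only on $f$, the atlas, $\theta,L,\varrho_1,K,b$ (numbers such as $e^b$, $2^{8b}$ or $e^{100}$ may be absorbed), and not on $\Lambda$. The constant $\Lambda$ is chosen last, large. All quantities $\eta$ below satisfy $0<\eta\le\Lambda^{-100}$. Only finitely many $c_0$ occur, so we may assume $c_0\le\Lambda\le\eta^{-1/100}$ and $c_0\eta^{1/2}\le\varrho_1$ for all of them: *a constant $c_0$ costs at most a factor $\eta^{-1/100}$.* $O^*(t)$ means "of absolute value at most $t$".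

**Definition (vertices).** A vertex is $v=(a,c,C,p,r)$ with $c\in K_a^{\varrho/4}$, $C\in GL_2(\mathbb R)$, $|Ce_1|_c<1$, $|Ce_2|_c<1$, and the following requirements. Put
$$s(v)=|Ce_1|_c^{-1}>1,\quad u(v)=|Ce_2|_c^{-1}>1,\quad\ell(v)=\Lambda/J(v),\quad Q(v)=\ell(v)^{-100},\quad\gamma(v)=\ell(v)^{-2},$$
where $J(v)$ is the Riemannian area at $c$ of the parallelogram spanned by $Ce_1,Ce_2$. Require $0<p,r\le Q(v)$ and put $\eta(v)=\min(p,r)$. If $2^{-m-1}<\eta(v)\le2^{-m}$, require all coordinates of $c,C,p,r$ to lie in $2^{-8bm}\mathbb Z$. Let $V$ be the set of vertices.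

A vertex is thus a discretized guess for the data $(z,C_z,p(z),r(z))$, on a grid that is finer where $\eta$ is smaller. **For each $t>0$ the set $\{v\in V:\eta(v)\ge t\}$ is finite**, because $c,C,p,r$ are bounded and $m$ takes finitely many values. So $V$ is countable.

Since $J\le1/(su)\le1$, we have $\ell\ge\Lambda$, $s,u\le\ell/\Lambda$, and $\eta\le Q\le\Lambda^{-100}$. Also $\|C\|\le c_0$. As $|\det C|\ge L^{-1}J$, $\|C^{-1}\|\le c_0\|C\|/|\det C|\le c_0/J=c_0\ell/\Lambda\le\ell$. From $\eta\le Q=\ell^{-100}$: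
$$\ell\le\eta^{-1/100},\quad\gamma\ge\eta^{1/50},\quad\ell^{-3}\ge\eta^{3/100},\quad e^{-\gamma}+\eta^{40}\le e^{-\gamma/2},\quad e^\gamma-\eta^{40}\ge e^{\gamma/2}.\tag{7}$$
For the last two: $e^{-\gamma/2}-e^{-\gamma}\ge e^{-1}\gamma/2\ge\eta^{1/50}/6\ge\eta^{40}$ since $\gamma\le1$, and $e^\gamma-e^{\gamma/2}\ge\gamma/2\ge\eta^{40}$. Put
$$\Psi_v(\xi)=\kappa_a^{-1}(c+C\xi)\quad\text{on }B_{\eta(v)^{b/2}};$$
it is injective, and there $|C\xi|\le c_0\eta(v)^{b/2}\le\varrho_1$.

**Definition (edges).** $v\to w$ if and only if: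

* (E0) $f(\Psi_v(0))\in\kappa_{a_w}^{-1}(K_{a_w}^{\varrho/2})$, and $F=F_{vw}(\xi):=C_w^{-1}\big(f_{a_va_w}(c_v+C_v\xi)-c_w\big)$, which is then defined and injective on $B_{\eta(v)^{b/2}}$, satisfies $|F(0)|\le\eta(v)^{2b}$;
* (E1) $\|DF(0)-\mathrm{diag}(A,B)\|\le\eta(v)^{100}$ for some $A,B$ with $|A|=(1-s(v)^{-2})^{1/2}$, $|B|=(1-u(w)^{-2})^{-1/2}$;
* (E2) $K^{-1}\ell(v)\le\ell(w)\le K\ell(v)$;
* (E3) $\big|\log p(v)-\log\min\{Q(v),e^{\ell(v)^{-3}}p(w)\}\big|\le\eta(v)^{60}$ and $\big|\log r(w)-\log\min\{Q(w),e^{\ell(v)^{-3}}r(v)\}\big|\le\eta(v)^{60}$.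

Fix $A=A_{vw}$, $B=B_{vw}$ for each edge. Conditions (E1), (E3) are (3), (6) with small tolerances. It helps to keep the hierarchy of sizes in mind: grid $\eta^{8b}$, displacement $\eta^{2b}$, box containing the orbit $\eta^b$, box of uniqueness $\eta^{b/2}$, nonlinearity $\eta^{97}$, window tolerance $\eta^{60}$, and hyperbolicity $\gamma\ge\eta^{1/50}$, which beats them all.

**Lemma 3.** Let $v\to w$, $\eta=\eta(v)$, $\gamma=\gamma(v)$. Then
$$|\log\eta(w)-\log\eta(v)|\le\ell(v)^{-3}+2\eta^{60}\le2\ell(v)^{-3}\le\tfrac2\Lambda\gamma,\quad\text{so } \eta(w)^\alpha\in[e^{-\gamma/10},e^{\gamma/10}]\,\eta(v)^\alpha\ \ (0\le\alpha\le b);\tag{8}$$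
$$|A|\le e^{-\gamma},\qquad|B|\ge e^\gamma;\tag{9}$$
$$h:=F-\mathrm{diag}(A,B)\ \text{ satisfies }\ |h(0)|\le\eta^{2b},\quad\mathrm{Lip}(h)\le\eta^{97}\ \text{ on }B_{\eta^{b/2}}.\tag{10}$$

*Proof.* **Slow variation (8).** This says that windows change more slowly than vectors. Put $g=\ell(v)^{-3}$, $\tau=\eta^{60}$, $(p,r,Q)$ at $v$, $(p',r',Q')$ at $w$, $\eta'=\eta(w)$. *Upper bound.* If $\eta=r$: $\eta'\le r'\le e^{g+\tau}r$ by (E3). If $\eta=p<r$, look at the minimum in (E3) for $p$. Either it is $Q$, so $p\ge e^{-\tau}Q\ge e^{-\tau}r$ and $\eta'\le r'\le e^{g+\tau}r\le e^{g+2\tau}p$; or it is $e^gp'$, so $p\ge e^{g-\tau}p'\ge e^{-\tau}\eta'$. *Lower bound.* $p'\ge e^{-g-\tau}p\ge e^{-g-\tau}\eta$. And either $r'\ge e^{g-\tau}r\ge e^{-\tau}\eta$, or $r'\ge e^{-\tau}Q'\ge e^{-\tau}p'\ge e^{-g-2\tau}\eta$. Thus $|\log\eta'-\log\eta|\le g+2\tau$, and $2\eta^{60}\le\eta^{3/100}\le g$ by (7). Finally $2\ell^{-3}=2\gamma/\ell\le2\gamma/\Lambda$, and we take $\Lambda\ge20b$.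

**Rates (9).** Since $s(v)\le\ell(v)/\Lambda$, $|A|\le e^{-1/(2s(v)^2)}\le e^{-\Lambda^2\gamma/2}\le e^{-\gamma}$. Likewise, with (E2), $|B|\ge e^{1/(2u(w)^2)}\ge e^{\Lambda^2/(2\ell(w)^2)}\ge e^{\Lambda^2/(2K^2\ell(v)^2)}\ge e^\gamma$, taking $\Lambda^2\ge2K^2$.

**Nonlinearity (10).** We have $\|DF(\xi)-DF(0)\|\le c_0\ell(w)\eta^{b\theta/2}\le c_0K\eta^{-1/100}\eta^{100}=c_0K\eta^{99.99}$, using $b\theta/2\ge100$, and (E1) adds $\eta^{100}$. $\square$

Let $\Sigma$ be the Markov shift of this graph. For $x\in\Sigma$ write $\eta_i=\eta(x_i)$, $\gamma_i,\ell_i,s_i,u_i$, $F_i=F_{x_ix_{i+1}}$, $A_i,B_i,h_i$. If $x\in\Sigma^\#$, then $\sum_{i\ge0}\gamma_i=\sum_{i<0}\gamma_i=\infty$, because $\gamma_i$ takes one positive value infinitely often on each side.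

## 6. Shadowing with $\sum\gamma_i=\infty$ in place of a uniform rate

With a uniform rate one would find the orbit following a path by a contraction mapping. Here $\gamma_i$ may come arbitrarily close to $0$ along a path, so the natural map is not known to be a uniform contraction in any sup norm. We separate existence (which needs no rate) from uniqueness (which needs only divergence).

**Lemma 4.** (i) For $x\in\Sigma$ there is $(\xi_i)_{i\in\mathbb Z}$ with $|\xi_i|\le\eta_i^b$ and $\xi_{i+1}=F_i(\xi_i)$ for all $i$. (ii) If $x\in\Sigma^\#$, there is at most one sequence with $|\xi_i|\le\eta_i^{b/2}$ and $\xi_{i+1}=F_i(\xi_i)$ for all $i$.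

*Proof.* **Existence, by a fixed point theorem.** On the compact convex set $\mathcal Y=\prod_iB_{\eta_i^b}$ (product topology) define the continuous map
$$(T\xi)^1_{i+1}=A_i\xi^1_i+h^1_i(\xi_i),\qquad(T\xi)^2_i=B_i^{-1}\big(\xi^2_{i+1}-h_i^2(\xi_i)\big).$$
By (10) and $2b\ge97+b$, $|h_i(\xi_i)|\le\eta_i^{2b}+\eta_i^{97+b}\le2\eta_i^{97+b}$. By (7), (8), (9),
$$|(T\xi)^1_{i+1}|\le\eta_i^b(e^{-\gamma_i}+2\eta_i^{97})\le e^{-\gamma_i/2}\eta_i^b\le\eta_{i+1}^b,\qquad|(T\xi)^2_i|\le e^{-\gamma_i}\eta_i^b(e^{\gamma_i/10}+2\eta_i^{97})\le\eta_i^b.$$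
So $T\mathcal Y\subset\mathcal Y$. By Tychonoff's theorem $T$ has a fixed point; the fixed point equations say exactly $\xi_{i+1}=F_i(\xi_i)$.

**Uniqueness, by divergence.** Let $\Delta_i$ be the difference of two such sequences. Then $|\Delta_i|\le2$ and, in each coordinate, $\Delta_{i+1}=\mathrm{diag}(A_i,B_i)\Delta_i+O^*(\eta_i^{97}|\Delta_i|)$. As the $F_i$ are injective, if $\Delta\ne0$ then all $\Delta_i\ne0$. Suppose so. If $|\Delta_i^2|\ge|\Delta_i^1|$ for some $i$, then
$$|\Delta^2_{i+1}|\ge(e^{\gamma_i}-\eta_i^{97})|\Delta_i^2|\ge e^{\gamma_i/2}|\Delta_i^2|,\qquad|\Delta^1_{i+1}|\le(e^{-\gamma_i}+\eta_i^{97})|\Delta_i^2|\le|\Delta_{i+1}^2|.$$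
Inductively $|\Delta_{i+n}|\ge e^{\frac12\sum_{j=i}^{i+n-1}\gamma_j}|\Delta_i|\to\infty$, a contradiction. Otherwise $|\Delta_i^1|>|\Delta_i^2|$ for all $i$, so $|\Delta_{i+1}^1|\le(e^{-\gamma_i}+\eta_i^{97})|\Delta_i^1|\le e^{-\gamma_i/2}|\Delta_i^1|$ for all $i$ and $|\Delta_i|\to\infty$ as $i\to-\infty$, a contradiction. $\square$

**Definition of $\pi$.** For $x\in\Sigma^\#$ let $(\xi_i)$ be the sequence of Lemma 4 and $\pi(x)=\Psi_{x_0}(\xi_0)$. Since $f\Psi_{x_i}(\xi_i)=\Psi_{x_{i+1}}(F_i(\xi_i))$, we have $f^i\pi(x)=\Psi_{x_i}(\xi_i)$ for all $i$, and $\pi\sigma=f\pi$.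

**Continuity of $\pi$.** Let $x^{(n)}\to x$ in $\Sigma^\#$. For each $i$, $x_i^{(n)}=x_i$ for large $n$, so every subsequence has a further one along which $\xi_i^{(n)}\to\zeta_i$ for all $i$, with $|\zeta_i|\le\eta_i^b$ and $\zeta_{i+1}=F_i(\zeta_i)$. By Lemma 4(ii), $\zeta=\xi$. Hence $\xi_0^{(n)}\to\xi_0$ and $\pi(x^{(n)})\to\pi(x)$.

Put $Z=\pi(\Sigma^\#)$. As $\Sigma^\#$ is a shift-invariant Borel subset of the Polish space $\Sigma$, $Z$ is analytic, and $f(Z)=Z$.

## 7. Reading the chart sizes from the point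

Different codes of $z$ must have comparable data, or the Bowen relation will not be locally finite. We show that the data of a code are, up to small error, functions of the point: first $\ell$, then $p$ and $r$.

**Lemma 5.** Let $x\in\Sigma^\#$, $z=\pi(x)$, $z_i=f^iz$. Then $z$ is a splitting point and $|\log\ell(z_i)-\log\ell(x_i)|\le\eta_i^{40}$ for all $i$.

*Proof.* The matrix $D_i:=DF_i(\xi_i)=\mathrm{diag}(A_i,B_i)+E_i$ has $\|E_i\|\le\eta_i^{97}$ by (10), and is invertible. Let
$$\mathcal K_i^s=\{|w^2|\le\eta_i^{50}|w^1|\},\qquad\mathcal K_i^u=\{|w^1|\le\eta_i^{50}|w^2|\}.$$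

**Step 1: invariant cones.** They will produce the two lines. *$D_i^{-1}\mathcal K^s_{i+1}\subset\mathcal K_i^s$.* If $|w^2|>\eta_i^{50}|w^1|$, then $|w|\le\eta_i^{-50}|w^2|$, so
$$|(D_iw)^2|\ge(e^{\gamma_i}-\eta_i^{47})|w^2|\ge e^{\gamma_i/2}|w^2|>0,\qquad|(D_iw)^1|\le\eta_i^{-50}(e^{-\gamma_i}+\eta_i^{97})|w^2|\le\eta_i^{-50}e^{-\gamma_i/2}|w^2|.$$
Hence $|(D_iw)^2|\ge e^{\gamma_i}\eta_i^{50}|(D_iw)^1|$. Since $e^{\gamma_i}\eta_i^{50}>\eta_{i+1}^{50}$ by (8) and $(D_iw)^2\ne0$, $D_iw\notin\mathcal K_{i+1}^s$.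

*$D_i\mathcal K_i^u\subset\mathcal K_{i+1}^u$.* For $w\in\mathcal K_i^u$: $|w|=|w^2|$, $|(D_iw)^2|\ge e^{\gamma_i/2}|w^2|$, and $|(D_iw)^1|\le\eta_i^{50}(e^{-\gamma_i}+\eta_i^{47})|w^2|\le\eta_i^{50}e^{-\gamma_i/2}|w^2|$. So $|(D_iw)^1|\le e^{-\gamma_i}\eta_i^{50}|(D_iw)^2|\le\eta_{i+1}^{50}|(D_iw)^2|$ by (8).

**Step 2: two-sided sequences in the cones.** We want vectors that stay in a cone at all times. The sets $D_0^{-1}\cdots D_{n-1}^{-1}\mathcal K_n^s$, $n\ge0$, define a decreasing sequence of nonempty compact subsets of the projective line. A nonzero $w_0$ in the intersection gives, with $w_{i+1}=D_iw_i$ for all $i\in\mathbb Z$, vectors $w_i\in\mathcal K_i^s$: for $i\ge0$ by construction, for $i<0$ by Step 1. Call it the *stable sequence*. Similarly a nonzero vector in $\bigcap_{n\ge0}D_{-1}\cdots D_{-n}\mathcal K^u_{-n}$ gives an *unstable sequence* with $w_i\in\mathcal K_i^u$ for all $i$. In either case let $\tilde e_i=D\Psi_{x_i}(\xi_i)w_i\in T_{z_i}M$, so $Df\,\tilde e_i=\tilde e_{i+1}$.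

**Step 3: the stable series telescopes.** We compute $\sum_{i\ge0}|\tilde e_i|^2$ for the stable sequence. Let $N_i=|w_i^1|^2>0$; here $|w_i|=|w_i^1|$. Then $w^1_{i+1}=(A_i+O^*(\eta_i^{97}))w_i^1$ up to the sign of the error, so $N_{i+1}=(1-s_i^{-2})N_i+O^*(3\eta_i^{97})N_i$. Using $s_i^{-2}\ge\ell_i^{-2}\ge\eta_i^{1/50}$,
$$N_i-N_{i+1}=s_i^{-2}N_i(1+O^*(\eta_i^{96})),\qquad N_{i+1}\le(e^{-\gamma_i}+\eta_i^{97})^2N_i\le e^{-\gamma_i}N_i.$$
In the chart, $\tilde e_i$ reads $C_{x_i}w_i$ at the base point $c+C\xi_i$. We have $|C_{x_i}e_1|_c=s_i^{-1}\ge\eta_i^{1/100}$, $|w_i^2|\le\eta_i^{50}|w_i^1|$, and the base point is within $c_0\eta_i^b$ of $c$. So $|\tilde e_i|=N_i^{1/2}s_i^{-1}(1+O^*(c_0\eta_i^{49.9}))$, $|\tilde e_i|^2=N_is_i^{-2}(1+O^*(\eta_i^{48}))$, and hence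
$$|\tilde e_i|^2=(N_i-N_{i+1})(1+O^*(\eta_i^{47})).$$
The errors $\eta_i^{47}$ need not be small compared with $\eta_0^{47}$, but they grow more slowly than $N_i$ decays: put $\Gamma_i=\sum_{0\le j<i}\gamma_j\to\infty$ and $\rho_i=N_i/N_0\le e^{-\Gamma_i}$; then (8) gives $\eta_i^{47}\le\eta_0^{47}e^{\Gamma_i/10}\le\eta_0^{47}\rho_i^{-1/10}$. Since $N_i\to0$ decreasingly, and $t^{-1/10}\ge\rho_i^{-1/10}$ on $[\rho_{i+1},\rho_i]$,
$$\Big|\sum_{i\ge0}|\tilde e_i|^2-N_0\Big|\le\eta_0^{47}N_0\sum_{i\ge0}\rho_i^{-1/10}(\rho_i-\rho_{i+1})\le\eta_0^{47}N_0\int_0^1t^{-1/10}dt\le2\eta_0^{47}N_0.\tag{11}$$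

**Step 4: the unstable series telescopes.** Same purpose, backward in time. Let $N_i=|w_i^2|^2>0$. Since $|B_i|\ge1$, $N_{i+1}=B_i^2N_i(1+O^*(3\eta_i^{97}))$, that is, $N_i=(1-u_{i+1}^{-2})N_{i+1}(1+O^*(4\eta_i^{97}))$. As $u_{i+1}^{-2}\ge\eta_{i+1}^{1/50}$ and $\eta_i\le2\eta_{i+1}$, $N_{i+1}-N_i=u_{i+1}^{-2}N_{i+1}(1+O^*(\eta_{i+1}^{96}))$. Also $N_{i+1}\ge(e^{\gamma_i}-\eta_i^{97})^2N_i\ge e^{\gamma_i}N_i$, and $|\tilde e_i|^2=N_iu_i^{-2}(1+O^*(\eta_i^{48}))$ as in Step 3. Hence $|\tilde e_{-k}|^2=(N_{-k}-N_{-k-1})(1+O^*(\eta_{-k}^{47}))$. Put $\Gamma_k'=\sum_{-k\le j<0}\gamma_j\to\infty$ and $\rho_k=N_{-k}/N_0\le e^{-\Gamma'_k}$. By (8), $\eta_{-k}^{47}\le\eta_0^{47}e^{\Gamma'_k/10}\le\eta_0^{47}\rho_k^{-1/10}$, and as in (11)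
$$\sum_{k\ge0}|\tilde e_{-k}|^2=N_0(1+O^*(2\eta_0^{47})).\tag{12}$$

**Step 5: the two sequences span $E^s(z)$ and $E^u(z)$.** This proves that $z$ splits. For the unstable sequence $N_i\to\infty$ as $i\to+\infty$. At the infinitely many times $i\ge0$ when $x_i$ is a fixed vertex, $u_i$ is fixed, so $|\tilde e_i|$ is unbounded as $i\to+\infty$. In the same way the stable $\tilde e_i$ is unbounded as $i\to-\infty$. As $\mathcal K_0^s\cap\mathcal K_0^u=\{0\}$, the two lines $\mathbb R\tilde e_0$ are distinct. By (11) the stable line lies in $E^s(z)$. A vector with a nonzero unstable component has unbounded forward images, because the images of its stable component tend to $0$. So $E^s(z)$ is exactly the stable line. Likewise $E^u(z)$ is the unstable line.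

**Step 6: comparison of areas.** We conclude the estimate. Normalize $w_0^1=1$ in the stable sequence. Then $e^s/s(z)=\pm\tilde e_0\big(\sum_{i\ge0}|\tilde e_i|^2\big)^{-1/2}$, which by (11) and $|w_0^2|\le\eta_0^{50}$ reads in the chart as $\pm(C_{x_0}e_1+O^*(c_0\eta_0^{46}))$. Similarly, by (12), $e^u/u(z)$ reads as $\pm(C_{x_0}e_2+O^*(c_0\eta_0^{46}))$. Since $\|C_{x_0}^{-1}\|\le\ell_0\le\eta_0^{-1/100}$, the absolute value of the determinant changes by a factor $1+O^*(c_0\eta_0^{45.9})$. The area density changes by a relative $O^*(c_0\eta_0^b)$. So $|\log\ell(z)-\log\ell(x_0)|\le\eta_0^{40}$. Apply this to $\sigma^ix$. $\square$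

Now the windows. By (E3), $p(x_0)$ satisfies the recursion (6) approximately, with error $\eta_k^{60}$ at step $k$, and by Lemma 5 the data differ by $\eta_k^{40}$. Summing the errors naively fails at a precise point: some vertex recurs, so $\sum_k\eta_k^{39}=\infty$. The way out is that an error can be paid either by half of the gain $g_k=\ell_k^{-3}$, when $p$ does not drop too much, or by the drop of $p^{30}$, when it does.

**Lemma 6.** For $k\ge0$ let $y_k\le q_k\le-100\log\Lambda$, $0<\varepsilon_k\le2\Lambda^{-100}$, $\varepsilon_k^{3/100}\le2g_k$, $0<g_k\le\frac1{15}$, $e^{y_k}\ge\varepsilon_k/2$, $|y_k-\min\{q_k,g_k+y_{k+1}\}|\le\varepsilon_k^{60}$, $|q_k-q_k'|\le\frac1{10}$, $|g_k-g_k'|\le\varepsilon_k^{39}$, and suppose that $(y_k)$ takes some value infinitely often. Then $y^*:=\inf_k\big(q_k'+\sum_{j<k}g_j'\big)$ satisfies $|y^*-y_0|\le\frac12$.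

*Proof.* **The payment.** If $y_{k+1}\le y_k-g_k/2$, then, using $1-e^{-t}\ge t/15$ for $0\le t\le1$,
$$e^{30y_k}-e^{30y_{k+1}}\ge e^{30y_k}(1-e^{-15g_k})\ge e^{30y_k}g_k\ge2^{-31}\varepsilon_k^{30.03}\ge4\varepsilon_k^{39}.\tag{13}$$

**Lower bound for $y^*$.** Let $\Phi_k=y_k+\sum_{j<k}(g_j-3\varepsilon_j^{39})-e^{30y_k}$. We show $\Phi_{k+1}\ge\Phi_k$. Put $d=y_{k+1}-y_k$; from $y_k\le g_k+y_{k+1}+\varepsilon_k^{60}$, $d\ge-g_k-\varepsilon_k^{60}$. The increment of $\Phi$ is $d+g_k-3\varepsilon_k^{39}-(e^{30y_{k+1}}-e^{30y_k})$.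

* If $d\ge0$: $e^{30y_{k+1}}-e^{30y_k}\le30e^{30y_{k+1}}d\le d/2$, so the increment is $\ge d/2+g_k-3\varepsilon_k^{39}\ge0$.
* If $-g_k/2\le d<0$: the increment is $\ge g_k/2-3\varepsilon_k^{39}\ge0$.
* If $d<-g_k/2$: by (13) the increment is $\ge-\varepsilon_k^{60}-3\varepsilon_k^{39}+4\varepsilon_k^{39}\ge0$.

Hence $y_k+\sum_{j<k}(g_j-3\varepsilon_j^{39})\ge y_0-e^{30y_0}\ge y_0-\frac1{10}$, and for all $k$
$$q_k'+\sum_{j<k}g_j'\ge y_k-\tfrac1{10}+\sum_{j<k}(g_j-\varepsilon_j^{39})\ge y_0-\tfrac15.$$

**Upper bound for $y^*$.** We find one good $k$. Let $k$ be the least index with $y_k\ge q_k-\varepsilon_k^{60}$. For $j<k$ the minimum is $g_j+y_{j+1}$ (otherwise $y_j\ge q_j-\varepsilon_j^{60}$), so $y_{j+1}\le y_j-g_j+\varepsilon_j^{60}\le y_j-g_j/2$. If $k$ did not exist, $(y_j)$ would be strictly decreasing, contrary to recurrence. Summing (13), $\sum_{j<k}\varepsilon_j^{39}\le e^{30y_0}\le\frac1{20}$. So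
$$y^*\le q_k'+\sum_{j<k}g_j'\le y_k+\varepsilon_k^{60}+\tfrac1{10}+\sum_{j<k}(g_j+\varepsilon_j^{39})\le y_0+\tfrac15+2\sum_{j<k}\varepsilon_j^{39}\le y_0+\tfrac12.\qquad\square$$

**Lemma 7.** If $x\in\Sigma^\#$ and $z=\pi(x)$, then $|\log p(x_0)-\log p(z)|\le\frac12$ and $|\log r(x_0)-\log r(z)|\le\frac12$. So $e^{-1/2}\le\eta(x_i)/\eta(z_i)\le e^{1/2}$ for all $i$.

*Proof.* We apply Lemma 6 forward and backward. For $p$: $y_k=\log p(x_k)$, $q_k=\log Q(x_k)$, $g_k=\ell(x_k)^{-3}$, $\varepsilon_k=\eta(x_k)$, $q_k'=\log Q(z_k)$, $g_k'=\ell(z_k)^{-3}$. For $r$: $y_k=\log r(x_{-k})$, $q_k=\log Q(x_{-k})$, $g_k=\ell(x_{-k-1})^{-3}$, $\varepsilon_k=\eta(x_{-k-1})$ (so $e^{y_k}\ge\eta(x_{-k})\ge\varepsilon_k/2$ by (8)), $q_k'=\log Q(z_{-k})$, $g_k'=\ell(z_{-k-1})^{-3}$. In both cases $y^*$ is the logarithm of the infimum in (5). The approximate recursion is (E3), for $r$ along the edge $x_{-k-1}\to x_{-k}$; the bounds on $g_k$, $\varepsilon_k$ are (7) and $\ell\ge\Lambda$; by Lemma 5, $|q_k-q_k'|\le100\Lambda^{-4000}$ and $|g_k-g_k'|\le6\varepsilon_k^{40}\le\varepsilon_k^{39}$.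 The sequence $(y_k)$ takes some value infinitely often because some vertex recurs. The last assertion follows by applying this to $\sigma^ix$. $\square$

In particular $p(z),r(z)>0$ for $z\in Z$.

## 8. The locally finite Bowen relation

**Definition (relation on charts).** $v\sim v'$ if and only if $e^{-1}\le\eta(v)/\eta(v')\le e$ and $\Psi_v(B_{\eta(v)^b})\cap\Psi_{v'}(B_{\eta(v')^b})\neq\emptyset$.

It is reflexive and symmetric. Each $v$ is related to finitely many $v'$, since $\eta(v')\ge e^{-1}\eta(v)$ and $\{v':\eta(v')\ge t\}$ is finite for $t>0$. This is where the grid and Lemma 7 pay off.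

**Proposition 8.** For $x,x'\in\Sigma^\#$: $\pi(x)=\pi(x')\iff x_i\sim x_i'$ for all $i$.

*Proof.* **($\Rightarrow$)** Let $z$ be the common image. The ratio condition is Lemma 7 for $x$ and $x'$, and both boxes at time $i$ contain $z_i$.

**($\Leftarrow$)** The point $z'=\pi(x')$ is shown to be followed by the path $x$, in the larger boxes of Lemma 4(ii). The sets $\Psi_{x_i}(B_{\eta_i^b})$ and $\Psi_{x_i'}(B_{\eta(x_i')^b})$ have diameters at most $c_0\eta_i^b$ and $c_0e^b\eta_i^b$, they meet, and the second contains $f^iz'$. So $\operatorname{dist}(f^iz',\Psi_{x_i}(0))\le2c_0e^b\eta_i^b\le\varrho_1$. Hence $f^iz'\in\kappa_a^{-1}(K_a^\varrho)$ with $a=a_{x_i}$, and $\xi_i':=C_{x_i}^{-1}(\kappa_a(f^iz')-c_{x_i})$ satisfies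
$$|\xi_i'|\le\ell_i\,2Lc_0e^b\eta_i^b\le\eta_i^{b/2}.$$
So $f^iz'=\Psi_{x_i}(\xi_i')$, and $F_i(\xi_i')=\xi_{i+1}'$ by the definition of $F_i$. By Lemma 4(ii), $\xi'=\xi$, so $z'=\Psi_{x_0}(\xi_0)=\pi(x)$. $\square$

## 9. The measures carried by $Z$

**Proposition 9.** An ergodic $\mu$ satisfies $\mu(Z)=1$ if it is hyperbolic and $\mu(Z)=0$ otherwise.

*Proof.* $Z$ is analytic, hence universally measurable, and invariant, so $\mu(Z)\in\{0,1\}$.

**Step 1: bounded increments imply sublinear growth.** This will be used for $\log s,\log u,\log\ell$. *If $\varphi$ is $\mu$-measurable and finite and $\varphi\circ f-\varphi$ is bounded, then $\varphi\circ f^n/n\to0$ a.e. as $n\to\pm\infty$.* By Birkhoff's theorem applied to $\varphi\circ f-\varphi$, the limit exists and is a constant; it is $0$ by recurrence to a set $\{|\varphi|\le T\}$ of positive measure.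

**Step 2: if $\mu(Z)=1$, then $\mu$ is hyperbolic.** We compute the exponents. The function $z\mapsto\min_{|\zeta|=1}\sum_{k\ge0}|Df^k\zeta|^2$ is lower semicontinuous on $M$, because the sum is lower semicontinuous on the compact unit tangent bundle. On $Z$ it equals $s(z)^2$, since the sum is infinite off $E^s(z)$ (Lemma 5). So $s|_Z$ is $\mu$-measurable; likewise $u$. By (3) and (4), $|Df\,e^s|=|A|\,s(z)/s(fz)$ and $|Df\,e^u|=|B|\,u(z)/u(fz)$, with $\log|A|,\log|B|$ bounded and measurable. By Birkhoff's theorem and Step 1 the exponents along $E^s$ and $E^u$ are $\int\log|A|\,d\mu<0<\int\log|B|\,d\mu$. So $\mu$ is hyperbolic.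

**Step 3: windows for a hyperbolic measure.** From here on $\mu$ is hyperbolic, and we prove $\mu(Z)=1$ by constructing a code of almost every point. By Oseledets' theorem, a.e. $z$ has distinct lines, measurable in $z$, with exponential decay forward, respectively backward; vectors off the first line grow exponentially forward, and vectors off the second grow exponentially backward. So a.e. $z$ is a splitting point with these lines, and $s,u,\ell,Q$ are measurable and finite. By Step 1 and (4), $\log\ell(z_n)=o(n)$, and $\sum_{0\le j<n}\ell(z_j)^{-3}$ grows linearly by Birkhoff's theorem, as $\ell^{-3}$ is bounded and positive; likewise in the past. So $p(z),r(z),\eta(z)$ in (5) are positive, $p,r\le Q$, and (6) holds. The proof of (8), with $\tau=0$, gives $|\log\eta(fz)-\log\eta(z)|\le\ell(z)^{-3}\le1$.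

**Step 4: discretization.** Fix such a $z$. For each $i$ choose $a_i$ with $\hat y_i:=\kappa_{a_i}(z_i)\in K_{a_i}$. Let $M_i$ be the matrix of $C_{z_i}$ in the chart $a_i$, $\eta_i^*=\eta(z_i)\le\Lambda^{-100}$, $2^{-m-1}<\eta_i^*\le2^{-m}$ ($m$ depends on $i$), $\chi_i=2^{-8bm}\le(2\eta_i^*)^{8b}$, $\delta_i=(\eta_i^*)^{70}$. By Step 3, $\eta_{i+1}^*\in[e^{-1},e]\,\eta_i^*$, so $\chi_{i+1}\le c_0(\eta_i^*)^{8b}$. Also $\ell(z_i)\le(\eta_i^*)^{-1/100}$ and, as for vertices, $\|M_i\|\le c_0$, $\|M_i^{-1}\|\le\ell(z_i)$. Choose $v_i=(a_i,c_i,C_i,p_i,r_i)$ with all entries in $2^{-8bm}\mathbb Z$, with $c_i,C_i$ within $\chi_i$ (entrywise) of $\hat y_i,M_i$, with $p_i\in[e^{-2\delta_i}p(z_i),e^{-\delta_i}p(z_i)]$, and similarly $r_i$. This is possible because these intervals have length $\ge\frac12\delta_i\eta_i^*=\frac12(\eta_i^*)^{71}>\chi_i$.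

**Step 5: $v_i$ is a vertex.** We check the requirements one by one. We have $e^{-2\delta_i}\eta_i^*\le\eta(v_i)\le e^{-\delta_i}\eta_i^*$, so $2^{-m-2}<\eta(v_i)\le2^{-m}$: the level of $v_i$ is $m$ or $m+1$, and since $2^{-8bm}\mathbb Z\subset2^{-8b(m+1)}\mathbb Z$ the grid condition holds. Clearly $c_i\in K_{a_i}^{\varrho/4}$. For $k=1,2$, $|M_ie_k|_{\hat y_i}\le(1+L_0^{-2})^{-1/2}$ and $\big||C_ie_k|_{c_i}-|M_ie_k|_{\hat y_i}\big|\le c_0\chi_i$, so $|C_ie_k|_{c_i}<1$. Since $\|M_i^{-1}\|\,\|C_i-M_i\|\le c_0\ell(z_i)\chi_i\le(\eta_i^*)^{200}$, $C_i$ is invertible and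
$$|\log\ell(v_i)-\log\ell(z_i)|\le c_0\ell(z_i)\chi_i\le(\eta_i^*)^{100}.$$
So $p_i,r_i\le e^{-\delta_i}Q(z_i)\le e^{-\delta_i+100(\eta_i^*)^{100}}Q(v_i)\le Q(v_i)$. This is why $p_i,r_i$ were chosen slightly too small. In particular $\|C_i^{-1}\|\le\ell(v_i)\le2\ell(z_i)$.

**Step 6: $v_i\to v_{i+1}$ is an edge.** We check (E0)–(E3); note $\eta(v_i)\ge\eta_i^*/2$.

* (E0) $f_{a_ia_{i+1}}$ is defined with derivative bounded by $L$ on $B(\hat y_i,\varrho_1)\ni c_i$, and $f_{a_ia_{i+1}}(\hat y_i)=\hat y_{i+1}\in K_{a_{i+1}}$. So $|f_{a_ia_{i+1}}(c_i)-\hat y_{i+1}|\le c_0\chi_i\le\varrho/2$, and $|F(0)|\le\|C_{i+1}^{-1}\|c_0(\chi_i+\chi_{i+1})\le c_0(\eta_i^*)^{8b-1/50}\le\eta(v_i)^{2b}$.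
* (E1) $DF(0)=C_{i+1}^{-1}Df_{a_ia_{i+1}}(c_i)C_i$, while $M_{i+1}^{-1}Df_{a_ia_{i+1}}(\hat y_i)M_i=\mathrm{diag}(A,B)$ with $A,B$ those of $z_i$. Using $\|C_{i+1}^{-1}-M_{i+1}^{-1}\|\le\|C_{i+1}^{-1}\|\|M_{i+1}^{-1}\|c_0\chi_{i+1}$, the difference is at most $c_0(\eta_i^*)^{-1/10}(\chi_i^\theta+\chi_i+\chi_{i+1})\le\frac12\eta(v_i)^{100}$, as $8b\theta\ge1600$. Replacing $|A|,|B|$ of $z_i$ by $(1-s(v_i)^{-2})^{1/2}$ and $(1-u(v_{i+1})^{-2})^{-1/2}$, with the same signs, costs at most $c_0(\chi_i+\chi_{i+1})\le\frac12\eta(v_i)^{100}$, since $s^{-2}=|Ce_1|^2$ and $u^{-2}=|Ce_2|^2$ (norms at the base points) change by at most $c_0\chi_i$, $c_0\chi_{i+1}$, and $1-s^{-2}$, $1-u^{-2}$ are bounded below.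
* (E2) $\ell(z_{i+1})/\ell(z_i)\in[K_0^{-1},K_0]$ by (4), and $K=2K_0$.
* (E3) By (6) the two sides agree exactly for the data of $z$. Passing to $v_i,v_{i+1}$, the logarithms change in total by at most $2\delta_i+2\delta_{i+1}+(\eta_i^*)^{90}\le c_0(\eta_i^*)^{70}\le\eta(v_i)^{60}$.

**Step 7: the path is in $\Sigma^\#$ and codes $z$.** We conclude. By Step 6, $x=(v_i)\in\Sigma$. Choose $t>0$ with $\mu\{\eta\ge t\}>0$. By recurrence and ergodicity, a.e. $z$ has $\eta(z_i)\ge t$ for infinitely many $i>0$ and infinitely many $i<0$. At these times $v_i$ lies in the finite set $\{v:\eta(v)\ge t/2\}$, so $x\in\Sigma^\#$. The coordinates $C_i^{-1}(\hat y_i-c_i)$ of $z_i$ have norm at most $c_0\ell(v_i)\chi_i\le\eta(v_i)^b$ and form an orbit of the maps $F_i$. So $\pi(x)=z$ by Lemma 4(ii). Thus a.e. $z$ is in $Z$ and $\mu(Z)=1$. $\square$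

## 10. Proof of Theorem 1

**Step 1: the coding.** We combine the two parts. By Section 6, $\pi:\Sigma^\#\to M$ is continuous with $\pi\sigma=f\pi$; by Section 8, $\sim$ is reflexive, symmetric, locally finite, and $\pi(x)=\pi(x')\iff x_i\sim x_i'$ for all $i$. So Proposition 2 applies and yields $X$ and a continuous injective $\hat\pi$ with $\hat\pi S=f\hat\pi$ and $\hat\pi(X)\subset Z$. If $\mu$ is hyperbolic, then $\mu(Z)=1$ by Proposition 9, so $\mu(\hat\pi(X))=1$ by Proposition 2. If $\mu$ is ergodic and not hyperbolic, then $\mu(Z)=0$ by Proposition 9, so $\mu(\hat\pi(X))=0$. By Step 8 of Section 3, $X$ is a disjoint union, over stations, of countably many loop graphs. An injective coding is finite-to-one, so both parts of the question are answered: yes, and yes injectively.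

**Step 2: the bijection of measures.** We transport measures through $\hat\pi$. By Lusin–Souslin, $\hat\pi:X\to\hat\pi(X)$ is an equivariant Borel isomorphism onto a Borel set. If $\nu$ is ergodic on $X$, then $\hat\pi_*\nu$ is ergodic and carried by $\hat\pi(X)$, so it is hyperbolic by Step 1. If $\mu$ is hyperbolic, then $\mu(\hat\pi(X))=1$ and $(\hat\pi^{-1})_*\mu$ is its unique lift. Entropy is preserved by equivariant Borel isomorphism.

**Step 3: the bijection of periodic orbits.** We apply Step 2 to measures on periodic orbits. The orbit measure of a hyperbolic periodic orbit has positive mass at each of its points, so the orbit lies in $\hat\pi(X)$; by injectivity its preimage is a periodic orbit of $X$ of the same period. Conversely a periodic orbit of $X$ is mapped injectively to a periodic orbit of $f$ of the same period, whose measure is hyperbolic by Step 2. This completes the proof of Theorem 1. $\blacksquare$
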